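\title{A higher conservation law obstructs one-point blow-up\\ for the sinh-Poisson equation}

\begin{abstract}
On planar domains symmetric with respect to the origin, Grossi and Pistoia constructed solutions of $-\Delta u=\lambda(e^u-e^{-u})$ with zero boundary values that blow up only at the origin as $\lambda\to0$, with positive mass $4\pi k(k-1)$ and negative mass $4\pi k(k+1)$. We disprove, for every $k\ge2$, the conjecture that on an arbitrary smooth bounded domain such solutions exist and blow up at a maximum point of the Robin function. A conservation law of weight four forces a third derivative of the regular part of the Green function to vanish at the blow-up point, and this fails on the domain $\{\zeta+a\zeta^4:|\zeta|<1\}$, $0<a<\frac14$. We then describe completely the local limits at an isolated blow-up point: the masses are $4\pi\kappa(\kappa\mp1)$ with $\kappa\in\mathbb Z$, the first $|\kappa|$ odd-order derivatives of the regular part of the limit vanish, and every such limit with $\kappa\neq0$ occurs locally.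
\end{abstract}

\section{The problem and the results}

Let $\Omega\subset\mathbb R^2$ be a smooth bounded domain and let $\lambda>0$ be a small parameter. The sinh-Poisson problem is
\begin{equation}\label{eq:P}\tag{$P_\lambda$}
-\Delta u=\lambda\,(e^u-e^{-u})\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega .
\end{equation}
Solutions are classical; they are smooth in $\Omega$ by elliptic regularity. A family $(u_\lambda)$ of solutions \emph{blows up only at} $x_0\in\Omega$ as $\lambda\to0$ if $\|u_\lambda\|_{L^\infty(\Omega)}\to\infty$ while $(u_\lambda)$ stays uniformly bounded on every compact subset of $\overline\Omega\setminus\{x_0\}$. The \emph{positive and negative masses} at $x_0$ are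
\[
m_\pm=\lim_{r\to0}\ \lim_{\lambda\to0}\ \lambda\int_{B_r(x_0)}e^{\pm u_\lambda}\,dx .
\]
The same words are used for sequences $\lambda_n\to0$. A sequence has \emph{blow-up set} $\{x_1,\dots,x_N\}\subset\Omega$ if it is uniformly bounded on compact subsets of $\overline\Omega\setminus\{x_1,\dots,x_N\}$ and its supremum norm on every neighborhood of every $x_i$ tends to infinity.

Away from $x_0$ the right side of the equation is $O(\lambda)$, so the masses record all that survives of the nonlinearity: the two measures $\lambda e^{\pm u_\lambda}\,dx$ concentrate to $m_\pm\delta_{x_0}$, and $u_\lambda$ tends to $(m_+-m_-)G(\cdot,x_0)$. Here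
\[
G(x,y)=-\frac1{2\pi}\ln|x-y|+H(x,y)
\]
is the Dirichlet Green function of $-\Delta$ in $\Omega$. Its regular part $H$ is smooth and symmetric on $\Omega\times\Omega$ and harmonic in each variable; it carries the influence of the boundary. The \emph{Robin function} is $R(x)=H(x,x)$. It tends to $-\infty$ at $\partial\Omega$, so it attains its maximum in $\Omega$. On the unit disc $R(x)=\frac1{2\pi}\ln(1-|x|^2)$.

The simplest concentration has one sign only. The function $u=2\ln(\lambda/8+|x|^2)$ solves $-\Delta u=-\lambda e^{-u}$ in the plane, the equation with the term $e^u$ dropped; it has $\lambda\int_{\mathbb R^2}e^{-u}\,dx=8\pi$ and tends to $4\ln|x|$. This is the model for masses $(m_+,m_-)=(0,8\pi)$, the case $k=1$ of the next theorem. For $k\ge2$ both masses are positive, so both signs concentrate at the same point.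

\begin{theorem}[Grossi--Pistoia \cite{GP}]\label{thm:GP}
Suppose that $0\in\Omega$ and that $\Omega$ is symmetric with respect to the origin. Then for every integer $k\ge1$ and $\lambda$ small enough there is a family of solutions of \eqref{eq:P} that blows up only at the origin, with $m_+=4\pi k(k-1)$ and $m_-=4\pi k(k+1)$.
\end{theorem}

What should replace the origin when there is no symmetry? Translation invariance of the equation gives an identity that forces $\nabla R(x_0)=0$ at the blow-up point (Section~\ref{sec:laws}). On a symmetric domain $R$ is even, so the origin is a critical point. On a general domain a critical point is always available, namely a maximum point of $R$, and on the disc the two coincide. One is led to guess that symmetry serves only to supply a critical point. This is the conjecture of \cite{GP}, which we take in the following form.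

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\Omega\subset\mathbb R^2$ be any smooth bounded domain and $k\ge2$ any integer. Then for all sufficiently small $\lambda>0$ there are sign-changing solutions $u_\lambda$ of \eqref{eq:P} which, as $\lambda\to0$, blow up only at some global maximum point of $R$, with $m_+=4\pi k(k-1)$ and $m_-=4\pi k(k+1)$.}
\medskip

Symmetry gives more than a critical point. If $\Omega=-\Omega$, then $H(\cdot,0)$ is even and \emph{all} its derivatives of odd order vanish at $0$. It turns out that some of these further conditions are necessary. We identify $\mathbb R^2$ with $\mathbb C$, write $\partial_z=\frac12(\partial_x-i\partial_y)$, and let $\partial_z^mH(\cdot,x_0)(x_0)$ denote the derivative of $z\mapsto H(z,x_0)$ at $z=x_0$.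

\begin{theorem}\label{thm:necessary}
Let $\Omega$ be a smooth bounded domain, $x_0\in\Omega$ and $k\ge2$. Suppose that for some sequence $\lambda_n\to0$ there are solutions $u_n$ of $(P_{\lambda_n})$, uniformly bounded on compact subsets of $\overline\Omega\setminus\{x_0\}$, with masses $m_+=4\pi k(k-1)$ and $m_-=4\pi k(k+1)$ at $x_0$. Then
\[
\nabla R(x_0)=0\qquad\text{and}\qquad \partial_z^3H(\cdot,x_0)(x_0)=0 .
\]
\end{theorem}

The two conditions are incompatible on an explicit domain. Let $\mathbb D$ be the unit disc.

\begin{theorem}\label{thm:counter}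
Let $0<a<\frac14$ and $\Omega_a=\{\zeta+a\zeta^4:\zeta\in\mathbb D\}$. Then $\Omega_a$ is a bounded domain with analytic boundary. Its Robin function has exactly one critical point, $0$, which is its unique global maximum point. For every $k\ge2$ there is no sequence $\lambda_n\to0$ with solutions of $(P_{\lambda_n})$ in $\Omega_a$ that blow up only at one point $x_0\in\Omega_a$ with masses $m_+=4\pi k(k-1)$, $m_-=4\pi k(k+1)$. In particular the conjecture fails on $\Omega_a$ for every $k\ge2$.
\end{theorem}

\begin{corollary}\label{cor:dense}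
Every smooth bounded simply connected domain is a $C^\infty$-limit, in the sense of boundary parametrizations, of simply connected domains with analytic boundary on which the conjecture fails for all $k\ge2$.
\end{corollary}

These three statements are proved in Sections~\ref{sec:limit}--\ref{sec:domains} by elementary means, and they settle the conjecture. The rest of the paper determines exactly how many odd-order conditions are forced near a blow-up point.

\begin{theorem}\label{thm:local}
\textup{(a)} Let $B=B_{r_0}(0)$, let $\lambda_n>0$ tend to $0$, and let $u_n$ be smooth solutions of $\Delta u+\lambda_n(e^u-e^{-u})=0$ in $B$, uniformly bounded on compact subsets of $B\setminus\{0\}$. Nothing is assumed about masses. Then, along a subsequence, $u_n\to u_0=4\kappa\ln|z|+h$ in $C^\infty_{\mathrm{loc}}(B\setminus\{0\})$, with $h$ harmonic in $B$ and $\kappa\in\mathbb Z$. The masses at $0$ are $m_\pm=4\pi\kappa(\kappa\mp1)$, and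
\begin{equation}\label{eq:odd}
\partial_z^{2j-1}h(0)=0\qquad\text{for }1\le j\le|\kappa| .
\end{equation}

\textup{(b)} Conversely, let $\kappa\in\mathbb Z\setminus\{0\}$ and let $h$ be a real harmonic function near $0$ that satisfies \eqref{eq:odd}. Then for some $r_0>0$ and every $\lambda>0$ there is a smooth solution $u_\lambda$ of $\Delta u+\lambda(e^u-e^{-u})=0$ in $B_{r_0}(0)$ such that $u_\lambda\to4\kappa\ln|z|+h$ in $C^\infty_{\mathrm{loc}}(B_{r_0}(0)\setminus\{0\})$ as $\lambda\to0$. This family blows up exactly at $0$, with masses $m_\pm=4\pi\kappa(\kappa\mp1)$.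
\end{theorem}

\begin{corollary}\label{cor:dirichlet}
If solutions of $(P_{\lambda_n})$, $\lambda_n\to0$, blow up only at $x_0\in\Omega$ with masses $m_\pm=4\pi k(k\mp1)$, $k\ge1$, then $\partial_z^{2j-1}H(\cdot,x_0)(x_0)=0$ for $j=1,\dots,k$. More generally, suppose that the blow-up set is $\{x_1,\dots,x_N\}\subset\Omega$. Then along a subsequence the net masses $M_i=m_+-m_-$ at $x_i$ exist and equal $-8\pi\kappa_i$ with $\kappa_i\in\mathbb Z$, and the derivatives $\partial_z^{2j-1}$, $1\le j\le|\kappa_i|$, of
\[
M_iH(\cdot,x_i)+\sum_{l\ne i}M_l\,G(\cdot,x_l)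
\]
vanish at $x_i$.
\end{corollary}

On a symmetric domain with $x_0=0$ these conditions hold automatically, in agreement with Theorem~\ref{thm:GP}. Theorem~\ref{thm:local} says that \eqref{eq:odd} is exactly the list of local conditions. We do not claim that the conditions of Corollary~\ref{cor:dirichlet} suffice for the global Dirichlet problem.

One principle lies behind all the necessary conditions. Nothing is known about $u_n$ inside a small disc around the blow-up point, except that $u_n$ is a smooth solution there. On the boundary circle everything is known in the limit. So we look for quantities on the circle that vanish for every solution that is smooth in the whole disc, and pass to the limit. In Section~\ref{sec:laws} the quantities are two contour integrals. In Section~\ref{sec:monodromy} the quantity is the holonomy of a one-parameter family of linear systems, which contains all the conditions at once. Section~\ref{sec:construction} reverses the procedure and builds solutions from holomorphic data by a loop group factorization.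

\section{The limit away from the blow-up points}\label{sec:limit}

We use $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$ and $\Delta=4\partial_z\partial_{\bar z}$. If $\phi$ is real and harmonic, then $\phi_z$ is holomorphic; for any real $\phi$, the gradient vanishes exactly where $\phi_z$ does. For a disc $B$ with positively oriented boundary and $g\in C^1(\overline B)$, Green's formula reads
\begin{equation}\label{eq:green}
\oint_{\partial B}g\,dz=2i\int_Bg_{\bar z}\,dA,\qquad \oint_{\partial B}g\,d\bar z=-2i\int_Bg_z\,dA .
\end{equation}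
For a solution $u$ put $f=\lambda(e^u-e^{-u})$ and $F=\lambda(e^u+e^{-u})$, and write $f_n,F_n$ for the functions attached to $u_n,\lambda_n$. Then
\begin{equation}\label{eq:rules}
u_{z\bar z}=-\tfrac14f,\qquad F_z=f\,u_z,\qquad f_z=F\,u_z,\qquad |f|\le F .
\end{equation}
The equation is invariant under $u\mapsto-u$, which exchanges $m_+$ and $m_-$.

\begin{lemma}\label{lem:compact}
Let $O\subset\mathbb C$ be open, let $\lambda_n\to0$, and let $u_n$ be smooth solutions of $-\Delta u_n=f_n$ in $O$, uniformly bounded on compact sets. Then $F_n=O(\lambda_n)$ on compact sets, and a subsequence of $(u_n)$ converges in $C^\infty_{\mathrm{loc}}(O)$ to a harmonic function. If $(u_n)$ converges pointwise, the whole sequence converges in $C^\infty_{\mathrm{loc}}(O)$.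
\end{lemma}

\begin{proof}
The bound on $F_n$ is the bound on $e^{|u_n|}$. For concentric discs $K'\Subset K\Subset O$ we use the interior estimates
\[
\|u\|_{W^{2,p}(K')}\le C\big(\|\Delta u\|_{L^p(K)}+\|u\|_{L^p(K)}\big),\qquad
\|u\|_{C^{m+2,\alpha}(K')}\le C\big(\|\Delta u\|_{C^{m,\alpha}(K)}+\|u\|_{C^0(K)}\big).
\]
The first, with $p>2$ and the Sobolev embedding, bounds $u_n$ in $C^{1,\alpha}_{\mathrm{loc}}$. A bound on $u_n$ in $C^{m,\alpha}_{\mathrm{loc}}$ gives the same bound on $f_n$, and the second estimate then bounds $u_n$ in $C^{m+2,\alpha}_{\mathrm{loc}}$. So all derivatives are locally bounded, and the Arzel\`a--Ascoli theorem with a diagonal argument gives a convergent subsequence; its limit is harmonic because $f_n\to0$. If a pointwise limit exists, every subsequence has a further subsequence converging to that limit.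
\end{proof}

The next lemma identifies the limit. We state it for a general domain because it is used both in $\Omega$ and in a small disc.

\begin{lemma}\label{lem:green}
Let $D$ be a smooth bounded domain with Green function $G_D$, let $x_1,\dots,x_N\in D$, and let $f_n\in C(\overline D)$ satisfy: $\int_D|f_n|\,dA\le C$; $f_n\to0$ uniformly on compact subsets of $\overline D\setminus\{x_1,\dots,x_N\}$; and $\int_{B_\delta(x_i)}f_n\,dA\to M_i$ for all small $\delta$. Then $\int_DG_D(x,y)f_n(y)\,dy\to\sum_iM_iG_D(x,x_i)$ for every $x\in D\setminus\{x_1,\dots,x_N\}$.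
\end{lemma}

\begin{proof}
Fix $x$, and take $\delta$ so small that the closed discs $\overline{B_\delta(x_i)}$ are disjoint, lie in $D$ and miss $x$. Let $D_\delta$ be the complement of the discs in $D$. The integral equals
\[
\sum_iG_D(x,x_i)\int_{B_\delta(x_i)}f_n\,dy+\sum_i\int_{B_\delta(x_i)}\big(G_D(x,y)-G_D(x,x_i)\big)f_n(y)\,dy+\int_{D_\delta}G_D(x,y)f_n(y)\,dy .
\]
The first term tends to $\sum_iM_iG_D(x,x_i)$. The third tends to $0$ because $G_D(x,\cdot)\in L^1(D)$ and $f_n\to0$ uniformly on $D_\delta$. The second is at most $C\max_i\sup_{y\in B_\delta(x_i)}|G_D(x,y)-G_D(x,x_i)|$, which does not depend on $n$ and tends to $0$ with $\delta$.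
\end{proof}

\begin{lemma}\label{lem:dirichlet}
Let $u_n$ solve $(P_{\lambda_n})$, $\lambda_n\to0$, and be uniformly bounded on compact subsets of $\overline\Omega\setminus\{x_1,\dots,x_N\}$, where $x_i\in\Omega$. Suppose that the masses at each $x_i$ exist and are finite, and let $M_i=m_+-m_-$ at $x_i$. Then $u_n\to\sum_iM_iG(\cdot,x_i)$ in $C^\infty_{\mathrm{loc}}(\Omega\setminus\{x_1,\dots,x_N\})$.
\end{lemma}

\begin{proof}
On compact subsets of $\overline\Omega\setminus\{x_1,\dots,x_N\}$ we have $F_n=O(\lambda_n)$; here the bound up to $\partial\Omega$ is used. Hence $\lim_n\lambda_n\int_{B_\delta(x_i)}e^{\pm u_n}$ does not depend on the small radius $\delta$ and equals the mass at $x_i$, and $\int_\Omega|f_n|\le\int_\Omega F_n$ is bounded. Since $u_n(x)=\int_\Omega G(x,y)f_n(y)\,dy$, Lemma~\ref{lem:green} gives pointwise convergence, and Lemma~\ref{lem:compact} upgrades it.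
\end{proof}

\section{Two conservation laws}\label{sec:laws}

Suppose that $T$ and $S$ are expressions in $u$ and its derivatives with $T_{\bar z}=S_z$ for every solution. By \eqref{eq:green}, every solution that is smooth on $\overline{B_r}$ satisfies
\begin{equation}\label{eq:law}
\oint_{|z|=r}T\,dz=-\oint_{|z|=r}S\,d\bar z .
\end{equation}
If $T$ is a polynomial in $u_z,u_{zz},\dots$ and $S$ carries a factor $F$ or $f$, then along a blowing-up sequence the right side is $O(\lambda_n)$, while on the left $T$ converges to a function that is holomorphic in the punctured disc. Its residue at $0$ must vanish.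

Which $T$ sees which Taylor coefficient can be read off from scaling. Suppose $\frac12\partial_zu_0=k/z+\sum_j\vartheta_jz^j$. Give $\partial_z^mu$ the weight $m$ and $\vartheta_j$ the weight $j+1$. The residue of a polynomial of weight $m$ is a polynomial in the $\vartheta_j$ of weight $m-1$. Weight two sees $\vartheta_0$, and by \eqref{eq:rules}
\begin{equation}\label{eq:first}
\partial_{\bar z}\big(u_z^2\big)=2u_zu_{z\bar z}=-\tfrac12fu_z=\partial_z\big(-\tfrac12F\big).
\end{equation}
This law holds for any nonlinearity $f(u)$ with primitive $F(u)$. To see $\vartheta_2$ we need weight four. Derivatives have no residue, and $u_{zzzz}$, $u_z^2u_{zz}$ and $u_zu_{zzz}+u_{zz}^2$ are derivatives; so the candidates are combinations of $u_{zz}^2$ and $u_z^4$. Since $u_{zz\bar z}=-\frac14f_z=-\frac14Fu_z$,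
\[
\partial_{\bar z}\big(u_{zz}^2+c\,u_z^4\big)=-\tfrac12F u_zu_{zz}-c\,fu_z^3,
\qquad
\partial_z\big(Fu_z^2\big)=2Fu_zu_{zz}+fu_z^3 .
\]
The two right sides are proportional when $c=\frac14$:
\begin{equation}\label{eq:second}
\partial_{\bar z}\big(u_{zz}^2+\tfrac14u_z^4\big)=\partial_z\big(-\tfrac14Fu_z^2\big).
\end{equation}
In contrast with \eqref{eq:first}, this computation uses both $f_z=Fu_z$ and $F_z=fu_z$, that is, the relation $f''=f$ for the nonlinearity as a function of $u$. It is a first sign of the integrability of the sinh-Gordon equation.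

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
Take $x_0=0$. Since $m_+-m_-=-8\pi k$, Lemma~\ref{lem:dirichlet} gives $u_n\to u_0=4k\ln|z|-8\pi kH(z,0)$ in $C^\infty_{\mathrm{loc}}(\Omega\setminus\{0\})$. Put
\[
p=\tfrac12\partial_zu_0=\frac kz+\vartheta,\qquad \vartheta=-4\pi k\,\partial_zH(z,0)=\sum_{j\ge0}\vartheta_jz^j,
\]
with $\vartheta$ holomorphic near $0$. Fix a small circle $|z|=r$; on it $u_n\to u_0$ in $C^2$ and $F_n=O(\lambda_n)$.

By \eqref{eq:law} and \eqref{eq:first}, $0=\operatorname{Res}_0p^2=2k\vartheta_0$. So $\partial_zH(\cdot,0)(0)=0$. Since $H$ is symmetric, $\partial_zR(0)=2\,\partial_zH(\cdot,0)(0)$, and $\nabla R(0)=0$.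

For $u_0$ the density in \eqref{eq:second} equals $4\big((p')^2+p^4\big)$, so \eqref{eq:law} gives $\operatorname{Res}_0\big((p')^2+p^4\big)=0$. From $p'=-kz^{-2}+\vartheta_1+2\vartheta_2z+\cdots$ we get $\operatorname{Res}_0(p')^2=2(-k)(2\vartheta_2)=-4k\vartheta_2$. The binomial expansion of $(k/z+\vartheta)^4$ gives
\[
\operatorname{Res}_0p^4=4k^3\vartheta_2+6k^2\cdot2\vartheta_0\vartheta_1+4k\vartheta_0^3=4k^3\vartheta_2,
\]
because $\vartheta_0=0$. Therefore $4k(k^2-1)\vartheta_2=0$. As $k\ge2$, we conclude that $\vartheta_2=\frac12\vartheta''(0)=-2\pi k\,\partial_z^3H(\cdot,0)(0)$ vanishes.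
\end{proof}

The hypothesis $k\ge2$ enters only through the factor $k^2-1$. For $k=1$ the second law is void, and Theorem~\ref{thm:local}(b) shows that locally nothing is lost: for $\kappa=1$ the condition $h_z(0)=0$ is the only one.

\section{Domains on which the conjecture fails}\label{sec:domains}

On a simply connected domain both conditions of Theorem~\ref{thm:necessary} are conditions on the Riemann map.

\begin{lemma}\label{lem:conformal}
Let $\phi:\mathbb D\to\Omega$ be a conformal bijection. Then
\begin{equation}\label{eq:robin}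
R(\phi(\zeta))=\frac1{2\pi}\ln\big[(1-|\zeta|^2)\,|\phi'(\zeta)|\big],
\end{equation}
and $\phi(\zeta)$ is a critical point of $R$ if and only if
\begin{equation}\label{eq:critical}
\frac{\bar\zeta}{1-|\zeta|^2}=\frac{\phi''(\zeta)}{2\phi'(\zeta)} .
\end{equation}
If $\phi(\zeta)=\zeta+a_3\zeta^3+a_4\zeta^4+\cdots$, then $\partial_z^3H(\cdot,0)(0)=\dfrac{3a_4}{2\pi}$.
\end{lemma}

\begin{proof}
The Green function is conformally invariant, so $G(\phi(\zeta),\phi(0))=-\frac1{2\pi}\ln|\zeta|$ and
\begin{equation}\label{eq:Hconf}
H(\phi(\zeta),\phi(0))=\frac1{2\pi}\ln\Big|\frac{\phi(\zeta)-\phi(0)}{\zeta}\Big| .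
\end{equation}
Letting $\zeta\to0$ gives $R(\phi(0))=\frac1{2\pi}\ln|\phi'(0)|$. Apply this to $\phi\circ\tau$ with $\tau(\xi)=(\xi+\zeta)/(1+\bar\zeta\xi)$, for which $\tau(0)=\zeta$ and $\tau'(0)=1-|\zeta|^2$; this is \eqref{eq:robin}. The derivative $\partial_\zeta$ of the logarithm in \eqref{eq:robin} is $-\bar\zeta/(1-|\zeta|^2)+\phi''/(2\phi')$, which gives \eqref{eq:critical}. In the last case put $z=\phi(\zeta)$, so that $\zeta=z+O(z^3)$, $\zeta^2=z^2+O(z^4)$ and $\zeta^3=z^3+O(z^5)$. By \eqref{eq:Hconf}, $H(z,0)=\frac1{2\pi}\operatorname{Re}\ell(z)$ with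
\[
\ell(z)=\ln\big(1+a_3\zeta^2+a_4\zeta^3+O(\zeta^4)\big)=a_3z^2+a_4z^3+O(z^4).
\]
Since $\partial_z\operatorname{Re}\ell=\frac12\ell'$, we get $\partial_z^3H(\cdot,0)(0)=\frac1{4\pi}\ell'''(0)=\frac{6a_4}{4\pi}$.
\end{proof}

We want a domain on which $0$ is the only critical point of $R$ and $a_4\ne0$. The disc has the first property, and the simplest way to add the second is to add the term $a\zeta^4$ to the identity map. The resulting domain is invariant under rotation by $2\pi/3$. This symmetry makes $\partial_z^mH(\cdot,0)(0)$ vanish unless $3$ divides $m$: it kills the first derivative and spares the third.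

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\phi(\zeta)=\zeta+a\zeta^4$. For $\zeta_1\ne\zeta_2$ in $\overline{\mathbb D}$,
\[
\frac{\phi(\zeta_1)-\phi(\zeta_2)}{\zeta_1-\zeta_2}=1+a\big(\zeta_1^3+\zeta_1^2\zeta_2+\zeta_1\zeta_2^2+\zeta_2^3\big)\ne0,
\]
because $4a<1$, and for the same reason $\phi'=1+4a\zeta^3\ne0$ on $\overline{\mathbb D}$. So $\phi$ maps $\mathbb D$ conformally onto $\Omega_a$, and $\partial\Omega_a=\phi(\partial\mathbb D)$ is an analytic Jordan curve.

Equation \eqref{eq:critical} reads $\bar\zeta/(1-|\zeta|^2)=6a\zeta^2/(1+4a\zeta^3)$, and $\zeta=0$ is a solution. Suppose that $\zeta$ is a solution with $r=|\zeta|\in(0,1)$. Taking moduli gives $|1+4a\zeta^3|=6ar(1-r^2)$, hence $1-4ar^3\le6ar-6ar^3$, that is, $1\le6ar-2ar^3$. The function $6ar-2ar^3$ has derivative $6a(1-r^2)\ge0$ on $[0,1]$, so it is at most $4a<1$, a contradiction. Thus $0$ is the only critical point of $R$. A maximum point exists and is critical, so $0$ is the unique maximum point.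

If a sequence as in the statement existed, Theorem~\ref{thm:necessary} would give $\nabla R(x_0)=0$, hence $x_0=0$, and then $\partial_z^3H(\cdot,0)(0)=0$. By Lemma~\ref{lem:conformal} this derivative is $3a/(2\pi)\ne0$.
\end{proof}

For a general simply connected domain two things may go wrong: $R$ may have several maximum points, and $a_4$ may vanish. Replacing $\phi'(\zeta)$ by $\phi'(\rho\zeta)$ with $\rho<1$ makes one chosen maximum strict, with a definite margin, and a factor $e^{t\zeta^3}$ small enough to fit in that margin moves $a_4$.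

\begin{proof}[Proof of Corollary~\ref{cor:dense}]
The problem is invariant under translations and dilations: if $u$ solves $(P_\lambda)$ in $\Omega$, then $u(x_0+sx)$ solves $(P_{s^2\lambda})$ in $s^{-1}(\Omega-x_0)$, the masses are unchanged, and by \eqref{eq:robin} the Robin function changes by an additive constant. So we may assume that $0$ is a global maximum point of $R$ and that the Riemann map $\phi$ has $\phi(0)=0$, $\phi'(0)=1$. By \eqref{eq:robin} and \eqref{eq:critical},
\begin{equation}\label{eq:maxbound}
(1-|\zeta|^2)|\phi'(\zeta)|\le1\quad\text{in }\mathbb D,\qquad \phi''(0)=0,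
\end{equation}
so $\phi=\zeta+a_3\zeta^3+a_4\zeta^4+\cdots$. Because $\partial\Omega$ is a smooth Jordan curve, $\phi$ extends injectively to $\overline{\mathbb D}$ (Carath\'eodory), and $\phi\in C^\infty(\overline{\mathbb D})$ with $\phi'\ne0$ on $\overline{\mathbb D}$ (Kellogg--Warschawski).

For $0<\rho<1$ and $0<t<1-\rho^2$ define $\phi_{\rho,t}$ by $\phi_{\rho,t}(0)=0$ and $\phi_{\rho,t}'(\zeta)=\phi'(\rho\zeta)e^{t\zeta^3}$. It is holomorphic in $|\zeta|<1/\rho$, with nonvanishing derivative. As $\rho\to1$ we have $t\to0$, and every derivative of $\phi$ is uniformly continuous on $\overline{\mathbb D}$; hence $\phi_{\rho,t}\to\phi$ in $C^\infty(\overline{\mathbb D})$, uniformly in the admissible $t$.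

\emph{Univalence.} The difference quotient
\[
\frac{\phi(\zeta_1)-\phi(\zeta_2)}{\zeta_1-\zeta_2}=\int_0^1\phi'\big(\zeta_2+s(\zeta_1-\zeta_2)\big)\,ds
\]
extends continuously to the compact set $\overline{\mathbb D}\times\overline{\mathbb D}$, with value $\phi'$ on the diagonal. It has no zeros, so its modulus is at least some $c>0$. On the convex set $\overline{\mathbb D}$ the function $\phi_{\rho,t}-\phi$ has Lipschitz constant at most $\sup|\phi_{\rho,t}'-\phi'|$, which is less than $c$ for $\rho$ near $1$. Then $\phi_{\rho,t}$ is injective on $\overline{\mathbb D}$, the domain $\Omega_{\rho,t}=\phi_{\rho,t}(\mathbb D)$ is bounded by an analytic Jordan curve, and the parametrizations $\phi_{\rho,t}|_{\partial\mathbb D}$ converge to $\phi|_{\partial\mathbb D}$ in $C^\infty$.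

\emph{The maximum point.} For $0<s<1$,
\[
\frac{1-s}{1-\rho^2s}=1-\frac{(1-\rho^2)s}{1-\rho^2s}\le 1-(1-\rho^2)s\le e^{-(1-\rho^2)s}.
\]
With \eqref{eq:maxbound} at the point $\rho\zeta$ and $s=|\zeta|^2$, for $0<|\zeta|<1$,
\[
(1-|\zeta|^2)|\phi_{\rho,t}'(\zeta)|\le\frac{1-|\zeta|^2}{1-\rho^2|\zeta|^2}\,e^{t|\zeta|^3}\le e^{-(1-\rho^2)|\zeta|^2+t|\zeta|^3}<1=\phi_{\rho,t}'(0).
\]
By \eqref{eq:robin}, $0$ is the unique maximum point of the Robin function of $\Omega_{\rho,t}$.

\emph{The third derivative.} From $\phi_{\rho,t}'=(1+3a_3\rho^2\zeta^2+4a_4\rho^3\zeta^3+\cdots)(1+t\zeta^3+\cdots)$ we see that $\phi_{\rho,t}$ has the form required in Lemma~\ref{lem:conformal}, with fourth coefficient $\frac14(4a_4\rho^3+t)$. This is nonzero for all admissible $t$ but at most one. For such $t$, Theorem~\ref{thm:necessary} excludes blow-up with the prescribed masses at the maximum point, for every $k\ge2$.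
\end{proof}

\section{Trivial monodromy and the necessary conditions}\label{sec:monodromy}

We prove Theorem~\ref{thm:local}(a) and Corollary~\ref{cor:dirichlet}. Let $B^*=B\setminus\{0\}$. By Lemma~\ref{lem:compact} we may assume that $u_n\to u_0$ in $C^\infty_{\mathrm{loc}}(B^*)$ with $u_0$ harmonic in $B^*$.

\subsection{The masses}

A harmonic function in a punctured disc may be as singular as $\operatorname{Re}(1/z)$. To exclude this we need a bound on the total mass, which is not assumed. It comes from multiplying the first conservation law by $z$: the defect that this creates is exactly the positive quantity $F$.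

\begin{proposition}\label{prop:mass}
Let $\lambda_n\to0$ and let $u_n$ be smooth solutions in $B$ with $u_n\to u_0$ in $C^\infty_{\mathrm{loc}}(B^*)$. Then $u_0=4\kappa\ln|z|+h$ with $\kappa\in\mathbb R$ and $h$ harmonic in $B$, and $\lambda_n\int_{B_r}e^{\pm u_n}\,dA\to4\pi\kappa(\kappa\mp1)$ for every $r<r_0$.
\end{proposition}

\begin{proof}
By \eqref{eq:first}, $\partial_{\bar z}(zu_z^2)=-\frac12zF_z=-\frac12(zF)_z+\frac12F$. Together with $u_{z\bar z}=-\frac14f$ and \eqref{eq:green}, this gives for $r<r_0$
\begin{equation}\label{eq:poho}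
i\int_{B_r}F\,dA=\oint_{|z|=r}zu_z^2\,dz-\frac12\oint_{|z|=r}zF\,d\bar z,\qquad
\int_{B_r}f\,dA=2i\oint_{|z|=r}u_z\,dz .
\end{equation}
For $u=u_n$ the right sides converge. So $\int_{B_r}|f_n|\le\int_{B_r}F_n$ is bounded, and $\int_{B_r}f_n$ tends to a real number $M$, independent of $r$ because $f_n\to0$ locally uniformly in $B^*$. Write $u_n=h_n+\int_{B_r}G_{B_r}(\cdot,y)f_n(y)\,dy$ in $B_r$, with $h_n$ harmonic and equal to $u_n$ on $|z|=r$. By the maximum principle $h_n$ converges uniformly to a function harmonic in $B_r$, and by Lemma~\ref{lem:green} the integral tends to $-\frac M{2\pi}\ln(|z|/r)$. With $\kappa=-M/(8\pi)$, the function $h=u_0-4\kappa\ln|z|$ therefore extends harmonically across $0$. Now $\partial_zu_0=2\kappa/z+h_z$, and the first identity in \eqref{eq:poho} gives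
\[
\int_{B_r}F_n\,dA\to2\pi\operatorname{Res}_0\big(z(\partial_zu_0)^2\big)=8\pi\kappa^2 .
\]
Since $\lambda_ne^{\pm u_n}=\frac12(F_n\pm f_n)$, the limits are $4\pi\kappa^2\mp4\pi\kappa$.
\end{proof}

At this stage $\kappa$ is any real number. As in Section~\ref{sec:laws}, put
\[
p=\tfrac12\partial_zu_0=\frac\kappa z+\vartheta,\qquad\vartheta=\tfrac12h_z=\sum_{j\ge0}\vartheta_jz^j .
\]
Condition \eqref{eq:odd} says that $\vartheta_{2j}=0$ for $0\le j\le|\kappa|-1$.

\subsection{A flat family of linear systems}

Each conservation law yields one condition, and we need $|\kappa|$ of them as well as the integrality of $\kappa$. We therefore write the equation as the compatibility condition of a linear system that depends on a free parameter $\mu$. Let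
\[
\sigma=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad X=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad Y=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad J=X+Y,
\]
so that $[\sigma,X]=2X$, $[\sigma,Y]=-2Y$, $[X,Y]=\sigma$. For a function $p$ and $\mu\in\mathbb C\setminus\{0\}$ put
\[
U[p]=p\,\sigma+\mu J .
\]
Recall the integrability theorem for linear systems: if $U,V$ are smooth matrix functions on a disc with $U_{\bar z}-V_z+[U,V]=0$, then $\Phi_z=U\Phi$, $\Phi_{\bar z}=V\Phi$ has a smooth invertible solution on the whole disc.

Take $U=U[\frac12u_z]$ and $V=bX+cY$. The commutation rules give $[U,V]=u_zbX-u_zcY+\mu(c-b)\sigma$, so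
\[
U_{\bar z}-V_z+[U,V]=\big(\tfrac12u_{z\bar z}-\mu(b-c)\big)\sigma+(u_zb-b_z)X-(u_zc+c_z)Y .
\]
With $b=-\frac\lambda{8\mu}e^u$ and $c=-\frac\lambda{8\mu}e^{-u}$ the last two terms vanish identically, and the first vanishes exactly when $u_{z\bar z}=-\frac14f$. The useful feature of this pair is that $\lambda$ appears only in $V$, which disappears in the limit.

\begin{proposition}\label{prop:mono}
For every $E\in\mathbb C\setminus\{0\}$, all solutions of
\begin{equation}\label{eq:schr}
-y''+qy=Ey,\qquad q=p^2-p',
\end{equation}
are single-valued in $B^*$.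
\end{proposition}

\begin{proof}
Fix $\mu$ with $\mu^2=-E$ and a radius $\rho<r_0$, and let $U_n,V_n$ be the matrices attached to $u_n$. Since $u_n$ is a smooth solution in all of $B$, the system has an invertible solution $\Phi_n$ in $B$. On the circle $z=\rho e^{i\theta}$ it solves $\Phi_\theta=(izU_n-i\bar zV_n)\Phi$ and is $2\pi$-periodic; so the solution of this ordinary differential equation with value $I$ at $\theta=0$ has value $I$ at $\theta=2\pi$. On the circle $V_n\to0$ and $U_n\to U[p]$ uniformly. By continuous dependence on the coefficients, the same holds for $\Phi_\theta=izU[p]\Phi$. This equation describes the continuation along the circle of solutions of the holomorphic system $\Phi'=U[p]\Phi$ in $B^*$; hence all solutions of that system are single-valued in $B^*$.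

For a column vector $(x,y)$ the system reads $x'=px+\mu y$, $y'=\mu x-py$. If $y$ solves \eqref{eq:schr}, put $x=(y'+py)/\mu$. The second equation holds, and
\[
\mu x'=y''+p'y+py'=(p^2+\mu^2)y+py'=p\,\mu x+\mu^2y
\]
is the first. So every solution of \eqref{eq:schr} is a component of a solution of the system.
\end{proof}

The potential has the expansion
\begin{equation}\label{eq:q}
q=\frac{\kappa(\kappa+1)}{z^2}+\frac{2\kappa\vartheta}z+\vartheta^2-\vartheta'=\frac{\kappa(\kappa+1)}{z^2}+\sum_{i\ge-1}q_iz^i .
\end{equation}
We recall the theorem of Frobenius in the form needed: if $z^2Q(z)$ is holomorphic near $0$ with value $s(s-1)$ at $0$, where $s\ge\frac12$, then $y''=Qy$ has a solution $z^s(1+\sum_{n\ge1}y_nz^n)$ with a convergent series. The roots of $s(s-1)=\kappa(\kappa+1)$ are $-\kappa$ and $\kappa+1$, with sum $1$, so the larger one is at least $\frac12$. The corresponding solution is single-valued by Proposition~\ref{prop:mono}. Hence that root is an integer, and $\kappa\in\mathbb Z$.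

Replacing $u_n$ by $-u_n$ changes the signs of $\kappa$ and $h$ and preserves \eqref{eq:odd}. For $\kappa=0$ nothing remains to be proved. So let $\kappa=k\ge1$.

\subsection{Potentials with trivial monodromy for all energies}

For one value of $E$, single-valuedness is one condition on the $q_i$, the absence of a logarithm. That condition is polynomial in $E$, and having it for all $E$ splits it into $k+1$ conditions; compare \cite{DG}.

\begin{lemma}\label{lem:oddq}
Let $k\ge1$ be an integer and let $q=k(k+1)z^{-2}+\sum_{i\ge-1}q_iz^i$ converge in a punctured disc. If for infinitely many $E$ all solutions of $-y''+qy=Ey$ are single-valued, then $q_{2j-1}=0$ for $0\le j\le k$.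
\end{lemma}

We first set up the recurrence. Fix such an $E$, and let $y_{(1)}=z^{k+1}(1+\cdots)$ be the Frobenius solution. A second solution is $y_{(1)}\int y_{(1)}^{-2}\,dz$. Here $y_{(1)}^{-2}=z^{-2k-2}(1+\cdots)$, and if its residue is $\varrho$, the second solution is $\varrho\,y_{(1)}\ln z$ plus a meromorphic function of order $-k$. Single-valuedness forces $\varrho=0$. So there is a solution $y=\sum_{n\ge0}y_nz^{n-k}$ with $y_0=1$. Since $(n-k)(n-k-1)-k(k+1)=-n(2k+1-n)$, the coefficient of $z^{n-k-2}$ in the equation gives, with $y_{-1}=0$,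
\begin{equation}\label{eq:rec}
a_ny_n=\Pi_n,\qquad a_n=n(2k+1-n),\qquad \Pi_n=Ey_{n-2}-\sum_{i=-1}^{n-2}q_i\,y_{n-2-i}\qquad(n\ge1).
\end{equation}
For $1\le n\le2k$ we have $a_n>0$, and \eqref{eq:rec} defines $y_n$ as a polynomial in $E$. Since $a_{2k+1}=0$, the polynomial $\Pi_{2k+1}$ vanishes for infinitely many $E$, hence identically.

\begin{example}\label{ex:k1}
Let $k=1$, so $a_1=a_2=2$. Then $2y_1=-q_{-1}$ and $2y_2=E-q_{-1}y_1-q_0$, and
\[
\Pi_3=Ey_1-q_{-1}y_2-q_0y_1-q_1 .
\]
The coefficient of $E$ is $y_1-\frac12q_{-1}=-q_{-1}$: its two contributions have the same sign and cannot cancel. So $q_{-1}=0$; then $y_1=0$ and $\Pi_3=-q_1$, so $q_1=0$. The general proof follows this pattern. It tracks the top coefficient created by the first nonzero odd $q_i$, and the positivity of the $a_n$ prevents cancellation.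
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:oddq}]
Degrees are degrees in $E$. First, $\deg y_n\le\lfloor n/2\rfloor$ for $0\le n\le2k$, by induction: in $\Pi_n$ the term $Ey_{n-2}$ has degree at most $\lfloor n/2\rfloor$, and the sum involves indices at most $n-1$, so it has degree at most $\lfloor(n-1)/2\rfloor$. For $n=2m$ the sum has degree at most $m-1$. Hence the coefficient of $E^m$ in $y_{2m}$ is
\[
e_m=\prod_{l=1}^ma_{2l}^{-1}>0\qquad(0\le m\le k).
\]

Suppose that the lemma fails, and let $j\in\{0,\dots,k\}$ be minimal with $q_{2j-1}\ne0$. For odd $n$, the terms of the sum in $\Pi_n$ with $i$ odd involve $y$ of even index, and those with $i$ even involve $y$ of odd index at most $n-2$.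

For odd $n\le2j-1$ we have $y_n=0$, by induction from $y_{-1}=0$: odd $i\le n-2\le2j-3$ have $q_i=0$, and all other terms of $\Pi_n$ contain a $y$ of smaller odd index.

Define $\tau_{-1}=0$ and $\tau_m=(\tau_{m-1}+e_m)/a_{2j+1+2m}$ for $0\le m<k-j$; all $\tau_m$ are nonnegative. We claim that for $n=2j+1+2m$ with $0\le m\le k-j$, the polynomial $\Pi_n$ has degree at most $m$ and $E^m$-coefficient $-q_{2j-1}(\tau_{m-1}+e_m)$. For $m<k-j$ the claim says that $y_n$ has degree at most $m$ and $E^m$-coefficient $-q_{2j-1}\tau_m$. Assume this for all smaller $m$, and go through the terms of $\Pi_n$.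
\begin{itemize}
\item The term $Ey_{n-2}$ has degree at most $m$ and $E^m$-coefficient $-q_{2j-1}\tau_{m-1}$; for $m=0$ it vanishes, since $y_{2j-1}=0$.
\item For even $i\ge0$, the factor $y_{n-2-i}$ has odd index at most $2j+1+2(m-1)$, so it is zero or has degree at most $m-1$.
\item For odd $i<2j-1$, $q_i=0$. For $i=2j-1+2l$ with $l\ge0$, the factor is $y_{2m-2l}$, of degree at most $m-l$. Only $l=0$ contributes to $E^m$, and the contribution is $-q_{2j-1}e_m$.
\end{itemize}
This proves the claim. For $m=k-j$ it shows that $\Pi_{2k+1}$ has the nonzero coefficient $-q_{2j-1}(\tau_{k-j-1}+e_{k-j})$, a contradiction.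
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:local}\textup{(a)}]
By \eqref{eq:q} with $\kappa=k$,
\[
q_{2j-1}=2(k-j)\,\vartheta_{2j}+\sum_{a+b=2j-1}\vartheta_a\vartheta_b .
\]
In each product one index is even and at most $2j-2$; for $j=0$ the sum is empty. By Proposition~\ref{prop:mono} and Lemma~\ref{lem:oddq} the left side vanishes, so induction on $j$ gives $\vartheta_{2j}=0$ for $0\le j\le k-1$. This is \eqref{eq:odd}. The masses were found in Proposition~\ref{prop:mass}.
\end{proof}

\begin{remark}
At $j=k$ the factor $k-j$ vanishes, so $q_{2k-1}=0$ follows from the earlier conditions: the $k+1$ conditions on $q$ give $k$ conditions on $h$. The two laws of Section~\ref{sec:laws} are the first two conditions on $q$. Indeed $\operatorname{Res}_0p^2=\operatorname{Res}_0q=q_{-1}$, and $q^2=p^4+(p')^2-\frac23(p^3)'$ gives $\operatorname{Res}_0\big((p')^2+p^4\big)=\operatorname{Res}_0q^2=2k(k+1)q_1+2q_{-1}q_0$.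
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:dirichlet}]
Apply Theorem~\ref{thm:local}(a) in a small disc around each $x_i$ in turn. Along a subsequence the masses exist, $M_i=-8\pi\kappa_i$ with $\kappa_i\in\mathbb Z$, and $u_n\to4\kappa_i\ln|z-x_i|+h_i$ near $x_i$, where $h_i$ satisfies \eqref{eq:odd} at $x_i$. By Lemma~\ref{lem:dirichlet} the limit is $\sum_lM_lG(\cdot,x_l)$, so $h_i=M_iH(\cdot,x_i)+\sum_{l\ne i}M_lG(\cdot,x_l)$. In the first statement $N=1$ and $M_1=-8\pi k\ne0$, so $\kappa_1=k$ and $h_1=-8\pi kH(\cdot,x_0)$.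
\end{proof}

\section{Local solutions with a prescribed limit}\label{sec:construction}

We prove Theorem~\ref{thm:local}(b). By the symmetry $u\mapsto-u$ we may take $\kappa=k\ge1$. Write $h=4\operatorname{Re}g$ with $g$ holomorphic near $0$, and put
\[
w=z^ke^g,\qquad u_0=4k\ln|z|+h=4\ln|w|,\qquad \varepsilon=\sqrt{\lambda/8}.
\]
Since $h_z=2g'$, condition \eqref{eq:odd} says that the Taylor coefficients of $g$ of odd index at most $2k-1$ vanish.

\subsection{The model: one exponential}

Let $k=1$ and drop the term $e^u$, so that the equation is $\Delta u=\lambda e^{-u}$. The residue of $w^{-2}=z^{-2}e^{-2g}$ is $-2g'(0)e^{-2g(0)}$. So \eqref{eq:odd} holds exactly when $w^{-2}$ has a single-valued primitive $\chi$, which then has a simple pole. Define $u$ by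
\[
e^{u/2}=|w|^2\big(1+\varepsilon^2|\chi|^2\big)=|w|^2+\varepsilon^2|w\chi|^2 .
\]
The last form shows that $u$ is smooth at $0$, since $w\chi$ is holomorphic and nonzero there. From $\Delta\ln(1+|\varphi|^2)=4|\varphi'|^2/(1+|\varphi|^2)^2$ for holomorphic $\varphi$ we get $\Delta u=8\varepsilon^2|w|^{-4}(1+\varepsilon^2|\chi|^2)^{-2}=\lambda e^{-u}$, and $u\to u_0$ away from $0$ as $\varepsilon\to0$.

This formula is a matrix factorization. The matrix $\Psi=I+\varepsilon\chi Y$ solves the holomorphic equation $\Psi'=\Psi\cdot\varepsilon w^{-2}Y$. The Gram--Schmidt process writes $\Psi=KT$ with $K\in SU(2)$ and $T$ upper triangular with diagonal $(e^s,e^{-s})$, $s\in\mathbb R$; here $e^s$ is the length of the first column of $\Psi$, so $e^{2s}=1+\varepsilon^2|\chi|^2$ and $u=u_0+4s$.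

For the full equation we follow the same route with the coefficient matrix $\mu(w^2X+w^{-2}Y)$, $\mu=\varepsilon\nu$. Now $\nu$ runs over the unit circle, $\Psi$ is a loop of matrices, and Gram--Schmidt is replaced by a factorization of loops. As $\varepsilon\to0$ we will have $\Psi\to I$, hence $s\to0$. The difficulty is at $z=0$, where the coefficient has a pole of order $2k$: it is not evident that $\Psi$ is single-valued or that $u_0+4s$ is smooth. We remove the pole by a gauge transformation that is harmless for the factorization. This is the only place where \eqref{eq:odd} is used.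

\subsection{Removing the pole}

In this section linear systems are written as $\Psi'=\Psi U$. If $W(z)$ is invertible, then $\Psi'=\Psi U$ holds if and only if $\hat\Psi=\Psi W^{-1}$ satisfies $\hat\Psi'=\hat\Psi\,(W\cdot U)$, where
\[
W\cdot U=WUW^{-1}-W'W^{-1},\qquad (W_2W_1)\cdot U=W_2\cdot(W_1\cdot U).
\]
Let $p_0=w'/w$ and $D=\operatorname{diag}(w,w^{-1})$. Since $DXD^{-1}=w^2X$, $DYD^{-1}=w^{-2}Y$ and $D'D^{-1}=p_0\sigma$,
\begin{equation}\label{eq:Dgauge}
D\cdot U[p_0]=\mu\,(w^2X+w^{-2}Y).
\end{equation}
So it suffices to treat $U[p_0]$, which has a simple pole with residue $k\sigma$. We lower $k$ by one at a time. Say that a holomorphic germ $w$ is \emph{of type $k\ge0$} if $w=z^ke^g$ with $g$ holomorphic near $0$ and with vanishing Taylor coefficients of odd index at most $2k-1$.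

\begin{lemma}[Darboux step]\label{lem:darboux}
Let $w$ be of type $k\ge1$. Then $w^{-2}$ has a primitive $\chi=z^{1-2k}\beta$ with $\beta$ holomorphic near $0$ and $\beta(0)\ne0$, such that $\tilde w=1/(w\chi)$ is of type $k-1$. With $p=w'/w$, $\tilde p=\tilde w'/\tilde w$ and $c=\chi'/\chi$,
\[
\Big(I+\frac c\mu X\Big)\cdot U[p]=U[-\tilde p],\qquad \Big(I+\frac c\mu Y\Big)\cdot U[-p]=U[\tilde p].
\]
\end{lemma}

\begin{proof}
Let $\mathcal E$ be the set of germs of the form (even germ) $+\,O(z^{2k+1})$. It is closed under sums, and if $\varphi=\varphi_e+O(z^{2k+1})$ with $\varphi_e$ even and $\Gamma$ is holomorphic near $\varphi(0)$, then $\Gamma(\varphi)=\Gamma(\varphi_e)+O(z^{2k+1})\in\mathcal E$. By hypothesis $g\in\mathcal E$, so $w^{-2}=z^{-2k}\sum_nb_nz^n$ with $b_0\ne0$ and $b_n=0$ for odd $n\le2k-1$. The residue $b_{2k-1}$ vanishes. Take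
\[
\chi=z^{1-2k}\beta,\qquad\beta=\sum_{n\ne2k-1}\frac{b_n}{n+1-2k}\,z^n .
\]
Then $\beta\in\mathcal E$ and $\beta(0)\ne0$, and $\tilde w=z^{k-1}e^{\tilde g}$ with $\tilde g=-g-\ln\beta\in\mathcal E$. In particular $\tilde w$ is of type $k-1$. We have $\tilde p=-p-c$, and $\chi''=-2p\chi'$ gives the Riccati equation $c'=\chi''/\chi-c^2=-2pc-c^2$.

Let $W=I+tX$ with $t=c/\mu$, so $W^{-1}=I-tX$. From $X^2=0$, $X\sigma X=0$ and $XYX=X$ we get
\[
W\sigma W^{-1}=\sigma-2tX,\qquad WXW^{-1}=X,\qquad WYW^{-1}=Y+t\sigma-t^2X,\qquad W'W^{-1}=t'X .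
\]
Therefore $W\cdot U[p]=(p+c)\sigma+\mu J-\mu^{-1}(2pc+c^2+c')X=U[p+c]=U[-\tilde p]$. Conjugation by the constant matrix $J=J^{-1}$ exchanges $X$ and $Y$ and sends $U[p]$ to $U[-p]$; it turns the first identity into the second.
\end{proof}

Apply the lemma $k$ times, starting from $w_0=w$. We obtain germs $w_i$ of type $k-i$ with $p_i=w_i'/w_i$, and functions $\beta_i$, $c_i$ for $1\le i\le k$. Let $W_i=I+\mu^{-1}c_iX$ for odd $i$ and $W_i=I+\mu^{-1}c_iY$ for even $i$. The two identities of the lemma say that $W_i\cdot U[(-1)^{i-1}p_{i-1}]=U[(-1)^ip_i]$. Choose $r_0>0$ such that $g$ and all $\beta_i$ are holomorphic in $B=B_{r_0}(0)$ and the $\beta_i$ have no zeros there; $r_0$ depends only on $h$ and $k$. Then the $c_i$ are single-valued and holomorphic in $B^*=B\setminus\{0\}$, the function $p_*=(-1)^kp_k$ is holomorphic in all of $B$ because $w_k$ is of type $0$, and $W=W_k\cdots W_1$ satisfies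
\begin{equation}\label{eq:Wgauge}
W\cdot U[p_0]=U[p_*]\quad\text{in }B^* .
\end{equation}
For $z\in B^*$ the matrix $W$ has determinant $1$ and is a polynomial in $\mu^{-1}$ with constant term $I$.

\subsection{The Iwasawa factorization of twisted loops}

A \emph{loop} is a smooth map from $S^1=\{|\nu|=1\}$ to a matrix group; loop groups carry the $C^\infty$ topology. We call a smooth matrix function on $S^1$ \emph{negative} if its Fourier series contains only powers $\nu^j$ with $j\le0$, equivalently if it extends holomorphically to $1<|\nu|\le\infty$; its value at $\infty$ is the coefficient of $\nu^0$. Products of negative functions are negative, and the values at $\infty$ multiply. A loop $\gamma$ is \emph{twisted} if $\gamma(-\nu)=\sigma\gamma(\nu)\sigma$. With $\mu=\varepsilon\nu$, the matrices $U[p]$, $W_i$ and $D$ all satisfy this relation, since $\sigma X\sigma=-X$ and $\sigma Y\sigma=-Y$. Twisting serves to make the value at $\infty$ below diagonal, so that it defines a single real function.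

We use \cite[Theorem 8.1.1]{PS}: multiplication $\Omega U_n\times L^+GL_n(\mathbb C)\to LGL_n(\mathbb C)$ is a diffeomorphism, where $LGL_n(\mathbb C)$ is the group of loops in $GL_n(\mathbb C)$, $\Omega U_n$ consists of the loops in $U_n$ with value $I$ at $\nu=1$, and $L^+GL_n(\mathbb C)$ consists of the loops that extend holomorphically and invertibly to the disc.

\begin{proposition}\label{prop:iwasawa}
Every twisted loop $\gamma$ in $SL_2(\mathbb C)$ factors uniquely as $\gamma=\mathcal F\mathcal B$, where $\mathcal F$ is a twisted loop in $SU(2)$ and $\mathcal B$ is a twisted negative loop with $\mathcal B(\infty)=\operatorname{diag}(e^s,e^{-s})$, $s\in\mathbb R$. The factors and $s=s(\gamma)$ depend smoothly on $\gamma$, and $s(I)=0$.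
\end{proposition}

\begin{proof}
Call $\gamma=\mathcal F\mathcal B$ a \emph{normalized} factorization if $\mathcal F$ is a loop in $SU(2)$ and $\mathcal B$ is negative with $\mathcal B(\infty)$ upper triangular with positive diagonal.

\emph{Existence.} The quoted theorem, after the substitution $\nu\mapsto1/\nu$, gives $\gamma=\gamma_u\gamma_-$, smoothly in $\gamma$, with $\gamma_u\in\Omega U_2$ and $\gamma_-$ extending holomorphically and invertibly to $1<|\nu|\le\infty$. The function $\det\gamma_-=(\det\gamma_u)^{-1}$ has modulus $1$ on $S^1$ and no zeros outside, so the harmonic function $\ln|\det\gamma_-|$ vanishes by the maximum principle. Then $\det\gamma_-$ is constant, equal to its value $1$ at $\nu=1$, and $\gamma_u$ takes values in $SU(2)$. By Gram--Schmidt, $\gamma_-(\infty)=KT$ with $K\in SU(2)$ and $T$ upper triangular with positive diagonal, smoothly in $\gamma_-(\infty)$. Put $\mathcal F=\gamma_uK$ and $\mathcal B=K^{-1}\gamma_-$.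

\emph{Uniqueness.} In a normalized factorization $\det\mathcal B=1$, so $\mathcal B^{-1}$, being the adjugate of $\mathcal B$, is negative too. If $\mathcal F_1\mathcal B_1=\mathcal F_2\mathcal B_2$, then $L=\mathcal F_2^{-1}\mathcal F_1=\mathcal B_2\mathcal B_1^{-1}$ is unitary on $S^1$, and $L$ and $L^{-1}$ are negative. Since $\bar\nu=\nu^{-1}$ on $S^1$, the adjoint $L^*$ contains only powers $\nu^j$ with $j\ge0$; as $L^*=L^{-1}$, the loop $L$ is constant. A unitary upper triangular matrix with positive diagonal is $I$.

\emph{Twisting.} If $\gamma=\mathcal F\mathcal B$ is normalized and $\gamma$ is twisted, then $\gamma(\nu)=\sigma\mathcal F(-\nu)\sigma\cdot\sigma\mathcal B(-\nu)\sigma$ is also normalized. By uniqueness both factors are twisted. Then $\mathcal B(\infty)$ commutes with $\sigma$, so it is diagonal, with positive entries and determinant $1$. Finally $I=I\cdot I$ gives $s(I)=0$.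
\end{proof}

\subsection{The solution}

Fix $z_*\in B^*$ and $\lambda>0$, and put $\mu=\varepsilon\nu$. Let $\hat\Psi$ solve the pole-free system
\[
\hat\Psi'=\hat\Psi\,U[p_*]\quad\text{in }B,\qquad \hat\Psi(z_*)=D(z_*)\,W(z_*)^{-1}.
\]
The initial value is chosen so that the gauged-back solution will equal $I$ at $z_*$. The coefficients are holomorphic on the simply connected set $B$, so $\hat\Psi$ is holomorphic in $(z,\nu)\in B\times(\mathbb C\setminus\{0\})$. It has determinant $1$, because $U[p_*]$ is trace-free and the initial value has determinant $1$. It is twisted, because $\sigma\hat\Psi(z,-\nu)\sigma$ solves the same initial value problem. By Proposition~\ref{prop:iwasawa}, $\hat\Psi=\hat{\mathcal F}\hat{\mathcal B}$ with factors smooth on $B\times S^1$ and $\hat{\mathcal B}(\infty)=\operatorname{diag}(e^{\hat s},e^{-\hat s})$, where $\hat s$ is real and smooth on $B$. Define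
\[
u_\lambda=4\hat s .
\]

\begin{lemma}\label{lem:solves}
The function $u_\lambda$ solves $\Delta u+\lambda(e^u-e^{-u})=0$ in $B$.
\end{lemma}

\begin{proof}
Let $\alpha'=\hat{\mathcal F}^{-1}\hat{\mathcal F}_z$ and $\alpha''=\hat{\mathcal F}^{-1}\hat{\mathcal F}_{\bar z}$. We compute their Fourier series in $\nu$ in two ways. From $\hat{\mathcal F}=\hat\Psi\hat{\mathcal B}^{-1}$ and $\hat\Psi_{\bar z}=0$,
\[
\alpha'=\hat{\mathcal B}\,(p_*\sigma+\varepsilon\nu J)\,\hat{\mathcal B}^{-1}-\hat{\mathcal B}_z\hat{\mathcal B}^{-1},\qquad \alpha''=-\hat{\mathcal B}_{\bar z}\hat{\mathcal B}^{-1}.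
\]
So $\alpha''$ is negative with $\nu^0$-coefficient $-\hat s_{\bar z}\sigma$, and $\alpha'$ contains only powers $\nu^j$ with $j\le1$, with $\nu^1$-coefficient
\[
\alpha_1=\varepsilon\,\hat{\mathcal B}(\infty)J\hat{\mathcal B}(\infty)^{-1}=\varepsilon\big(e^{2\hat s}X+e^{-2\hat s}Y\big).
\]
Applying $\partial_z$ to $\hat{\mathcal F}^*\hat{\mathcal F}=I$ and using $(\hat{\mathcal F}^*)_z=(\hat{\mathcal F}_{\bar z})^*$ gives $\alpha'=-(\alpha'')^*$ on $S^1$. Hence $\alpha'$ contains only powers $j\ge0$, and
\[
\alpha'=\nu\alpha_1+\hat s_z\sigma,\qquad \alpha''=-\nu^{-1}\alpha_1^*-\hat s_{\bar z}\sigma .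
\]
The identity $\hat{\mathcal F}_{z\bar z}=\hat{\mathcal F}_{\bar zz}$ reads $\alpha'_{\bar z}-\alpha''_z=[\alpha',\alpha'']$. Since $\alpha_1^*=\varepsilon(e^{2\hat s}Y+e^{-2\hat s}X)$, its $\nu^0$-part is
\[
2\hat s_{z\bar z}\,\sigma=-[\alpha_1,\alpha_1^*]=-\varepsilon^2\big(e^{4\hat s}-e^{-4\hat s}\big)\sigma .
\]
Therefore $\Delta u_\lambda=16\,\hat s_{z\bar z}=-8\varepsilon^2(e^{u_\lambda}-e^{-u_\lambda})$, and $8\varepsilon^2=\lambda$.
\end{proof}

\subsection{Convergence}

The gauge $W$ is singular as $\varepsilon\to0$, so the limit cannot be read from $\hat\Psi$. On $B^*$ we undo the gauge. Put $\Psi=\hat\Psi WD^{-1}$, which is single-valued and holomorphic in $B^*\times(\mathbb C\setminus\{0\})$ and is a twisted loop in $SL_2(\mathbb C)$ for each $z$. By \eqref{eq:Wgauge}, $\hat\Psi W$ solves the system with coefficient $U[p_0]$, and by \eqref{eq:Dgauge}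
\[
\Psi'=\varepsilon\nu\,\Psi\,(w^2X+w^{-2}Y),\qquad\Psi(z_*)=I .
\]
Let $K\subset B^*$ be a closed annulus centered at $0$ that contains $z_*$. Each point of $K$ is joined to $z_*$ by a path in $K$ of length at most some $\Lambda$, and $\|w^2X+w^{-2}Y\|\le C$ on $K$. Gronwall's inequality along the path gives $\|\Psi-I\|\le e^{2\varepsilon C\Lambda}-1$ for $z\in K$ and $\frac12\le|\nu|\le2$. By Cauchy's estimates in $\nu$, $\Psi(z,\cdot)\to I$ in $C^\infty(S^1)$ as $\varepsilon\to0$, uniformly for $z\in K$. By the continuity of $s$ at $I$ in Proposition~\ref{prop:iwasawa}, $s(\Psi(z,\cdot))\to0$ uniformly on $K$.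

It remains to compare $s(\Psi)$ with $\hat s$, and here the shape of $W$ matters. We have $\Psi=\hat{\mathcal F}\,(\hat{\mathcal B}WD^{-1})$. For $z\in B^*$, $W$ is a twisted polynomial in $\nu^{-1}$ with value $I$ at $\infty$, and $D$ is diagonal and independent of $\nu$. So $\hat{\mathcal B}WD^{-1}$ is twisted and negative, with value
\[
\operatorname{diag}\big(e^{\hat s}w^{-1},\,e^{-\hat s}w\big)=\Theta\,\operatorname{diag}\big(e^{\hat s}|w|^{-1},\,e^{-\hat s}|w|\big),\qquad \Theta=\operatorname{diag}\big(|w|/w,\;w/|w|\big)\in SU(2),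
\]
at $\infty$. Hence $\Psi=(\hat{\mathcal F}\Theta)(\Theta^{-1}\hat{\mathcal B}WD^{-1})$ is the factorization of Proposition~\ref{prop:iwasawa}, and $s(\Psi)=\hat s-\ln|w|$. As in the model case,
\[
u_\lambda=4\ln|w|+4s(\Psi)=u_0+4s(\Psi)\to u_0\quad\text{locally uniformly in }B^* .
\]
Lemma~\ref{lem:compact}, applied to every sequence $\lambda_n\to0$, gives convergence in $C^\infty_{\mathrm{loc}}(B^*)$. For every neighborhood $O$ of $0$ and every $z\in O\cap B^*$ we have $\liminf_{\lambda\to0}\|u_\lambda\|_{L^\infty(O\cap B)}\ge|u_0(z)|$, and $|u_0(z)|\to\infty$ as $z\to0$ because $k\ge1$; so the family blows up exactly at $0$. Proposition~\ref{prop:mass}, again along every sequence, gives the masses $4\pi k(k\mp1)$. This completes the proof of Theorem~\ref{thm:local}(b).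

\begin{thebibliography}{9}

\bibitem{DG} Duistermaat and Gr\"unbaum, Comm. Math. Phys. \textbf{103} (1986).

\bibitem{GP} Massimo Grossi and Angela Pistoia, \emph{Multiple blow-up phenomena for the sinh-Poisson equation}, arXiv:1210.5719 (2012).

\bibitem{PS} Pressley and Segal, \emph{Loop Groups}.

\end{thebibliography}
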